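# Minimal planar sections of $\ell_p$-balls for $0<p<2$

## Two vectors in the plane

Fix $p>0$ and let $B_p^n=\{x\in\mathbb R^n:\sum_i|x_i|^p\le1\}$. Take two linearly independent vectors $v_1,v_2\in\mathbb R^2$ and form
$$K=\{x\in\mathbb R^2:\ |\langle x,v_1\rangle|^p+|\langle x,v_2\rangle|^p\le 1\}.$$
If the total size $|v_1|^p+|v_2|^p$ is prescribed, which position of the two vectors makes the area of $K$ smallest?

**Proposition 1.** For all $p>0$,
$$\big(|v_1|^p+|v_2|^p\big)^{2/p}\,\mathrm{vol}_2(K)\ \ge\ 2^{2/p}\,\mathrm{vol}_2(B_p^2),$$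
with equality iff $v_1\perp v_2$ and $|v_1|=|v_2|$.

*Proof.* Let $Tx=(\langle x,v_1\rangle,\langle x,v_2\rangle)$. Then $K=T^{-1}(B_p^2)$, so $\mathrm{vol}_2(K)=\mathrm{vol}_2(B_p^2)/|\det(v_1,v_2)|$. Now $|\det(v_1,v_2)|\le|v_1||v_2|$, with equality iff $v_1\perp v_2$. By the inequality between arithmetic and geometric means,
$$|v_1||v_2|=\big(|v_1|^p|v_2|^p\big)^{1/p}\le\Big(\tfrac{|v_1|^p+|v_2|^p}{2}\Big)^{2/p},$$
with equality iff $|v_1|=|v_2|$. Combine the two. $\square$

The optimal configuration has equal lengths and the two lines $\mathbb Rv_1,\mathbb Rv_2$ equally spaced. With $n\ge3$ vectors it is natural to expect the same answer: equal lengths, and lines at angles $\beta_0+j\pi/n$. But the proof is gone. A linear change of variables can normalize only two of the vectors, the remaining ones stay as parameters, and the area of $\{\sum_j|\langle x,v_j\rangle|^p\le1\}$ is no longer a constant divided by a determinant. We need another way to compare areas, and for $0<p<2$ we shall find one.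

## Planar sections of $B_p^n$ and the subspace $H_n$

Configurations of $n$ vectors in the plane are the same thing as two-dimensional central sections of $B_p^n$. Let $H\subset\mathbb R^n$ be a two-dimensional linear subspace with orthonormal basis $f,g$, and put $u_j=(f_j,g_j)\in\mathbb R^2$. The map $x\mapsto x_1f+x_2g=(\langle x,u_j\rangle)_{j=1}^n$ is an isometry $\mathbb R^2\to H$. It identifies $B_p^n\cap H$ with $\{x:\sum_j|\langle x,u_j\rangle|^p\le1\}$. With $e_\theta=(\cos\theta,\sin\theta)$, polar coordinates give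
$$\mathrm{vol}_2(B_p^n\cap H)=\frac12\int_0^{2\pi}\Big(\sum_{j=1}^n|\langle e_\theta,u_j\rangle|^p\Big)^{-2/p}d\theta. \tag{1}$$
The $u_j$ span $\mathbb R^2$, because the $2\times n$ matrix with rows $f,g$ has rank $2$, and $\sum_j|u_j|^2=|f|^2+|g|^2=2$.

For $n\ge3$ let
$$H_n=\operatorname{span}\Big\{\big(\cos\tfrac{j\pi}{n}\big)_{j=1}^n,\ \big(\sin\tfrac{j\pi}{n}\big)_{j=1}^n\Big\}.$$
The spanning vectors are orthogonal, since $\sum_j\cos\frac{j\pi}n\sin\frac{j\pi}n=\frac12\sum_j\sin\frac{2\pi j}n=0$. Both have squared length $n/2$, since $\sum_j\cos\frac{2\pi j}{n}=0$. After normalization, $H_n$ corresponds to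
$$u_j=\sqrt{2/n}\,\big(\cos\tfrac{j\pi}n,\sin\tfrac{j\pi}n\big),\tag{2}$$
which have equal lengths and equally spaced lines.

**Example ($n=3$, $p=1$).** $H_3$ is spanned by $(\frac12,-\frac12,-1)$ and $(\frac{\sqrt3}2,\frac{\sqrt3}2,0)$, so $H_3=(1,-1,1)^\perp$. Up to a sign change this is the plane $x_1+x_2+x_3=0$, which cuts the octahedron in the regular hexagon whose vertices are the permutations of $(\frac12,-\frac12,0)$. Its side is $1/\sqrt2$ and its area $\frac{3\sqrt3}{2}\cdot\frac12=\frac{3\sqrt3}4\approx1.30$. Formula (1) agrees. On $|\theta|\le\frac\pi6$ the sum $\sum_j|\cos(\theta-\frac{j\pi}3)|$ equals $\cos\theta+\cos(\theta-\frac\pi3)+\cos(\theta+\frac\pi3)=2\cos\theta$, and it has period $\frac\pi3$. So with $u_j$ from (2) the area is $\frac34\cdot 6\int_{-\pi/6}^{\pi/6}\frac{d\theta}{4\cos^2\theta}=\frac34\sqrt3$. For comparison, a coordinate plane gives a square of area $2$.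

Chasapis, Nayar and Tkocz, "Slicing $\ell_p$-balls reloaded: stability, planar sections in $\ell_1$" (arXiv:2109.05645, 2021), is the source of the following problem. For $p=1$ it is known that $H_n$ minimizes the area of two-dimensional central sections, for every $n\ge 3$. The conjecture is that the same $H_n$ is a minimizer for all $0<p<2$. We prove it, with uniqueness; the case $p=1$ is reproved along the way and not assumed.

**Theorem C.** Let $0<p<2$, $n\ge3$. For every two-dimensional $H\subset\mathbb R^n$,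
$$\mathrm{vol}_2(B_p^n\cap H)\ \ge\ \mathrm{vol}_2(B_p^n\cap H_n)=\frac n4\int_0^{2\pi}\Big(\sum_{j=1}^n\big|\cos(\theta-\tfrac{j\pi}n)\big|^p\Big)^{-2/p}d\theta ,$$
with equality iff $H$ equals $H_n$ up to permutation and sign changes of coordinates. More generally, for every $s>0$, $H_n$ is, up to these symmetries, the unique minimizer of $\int_{S(H)}\|\theta\|_p^{-s}\,d\theta$, where $S(H)$ is the Euclidean unit circle of $H$ (area is the case $s=2$, up to the factor $\frac12$).

At $p=2$ every two-dimensional central section is a unit disc of area $\pi$, so minimality persists trivially and uniqueness fails.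

The planar statement behind it is the $n$-vector version of Proposition 1. Write $\mathbb T$ for the unit circle, $\mathbb D$ for the open unit disc, $m$ for normalized Lebesgue measure on $\mathbb T$. For a finitely supported probability measure $\mu$ on $\mathbb T$ put
$$S_\mu(\zeta)=\int|\zeta-\xi|^p\,d\mu(\xi),\qquad \zeta\in\mathbb T.$$
Let $\mu_0$ be the uniform measure on the $n$-th roots of unity and $S_0=S_{\mu_0}$.

**Theorem B.** Let $0<p<2$, $n\ge 2$, $s>0$, and let $v_1,\dots,v_n\in\mathbb R^2$ span $\mathbb R^2$. Then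
$$\Big(\sum_j|v_j|^p\Big)^{s/p}\int_0^{2\pi}\Big(\sum_j|\langle e_\theta,v_j\rangle|^p\Big)^{-s/p}d\theta\ \ge\ 2\pi\,2^{s}\int_{\mathbb T} S_0^{-s/p}\,dm,$$
with equality iff all $|v_j|$ are equal and the lines $\mathbb Rv_j$ are equally spaced (angles $\beta_0+j\pi/n$ in some order).

**Proof of Theorem C from Theorem B.** The purpose of this step is to trade the constraint $\sum|u_j|^2=2$ for a bound on $\sum|u_j|^p$; this uses $p<2$. By the power mean inequality,
$$\sum_j|u_j|^p\le n^{1-p/2}\Big(\sum_j|u_j|^2\Big)^{p/2}=n\,(2/n)^{p/2},\tag{3}$$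
with equality iff all $|u_j|$ are equal. Theorem B gives a lower bound that decreases as $\sum_j|u_j|^p$ grows, so by (3), for every $s>0$,
$$\int_{S(H)}\|\theta\|_p^{-s}d\theta=\int_0^{2\pi}\Big(\sum_j|\langle e_\theta,u_j\rangle|^p\Big)^{-s/p}d\theta\ \ge\ \big(n(2/n)^{p/2}\big)^{-s/p}\,2\pi\,2^{s}\int_{\mathbb T}S_0^{-s/p}\,dm .$$
For $H_n$ the vectors (2) give equality in (3) and in Theorem B, so $H_n$ is a minimizer. For $s=2$, multiply by $\frac12$. Inserting (2) in (1) gives the factor $\frac12\big((2/n)^{p/2}\big)^{-2/p}=\frac n4$ and hence the stated value.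

Conversely, suppose $H$ gives equality. Then $|u_j|=\sqrt{2/n}$ for all $j$ and the lines $\mathbb Ru_j$ are equally spaced. After permuting coordinates and changing signs, $u_j=\sqrt{2/n}\,(\cos(\beta_0+\frac{j\pi}n),\sin(\beta_0+\frac{j\pi}n))$. Rotating the orthonormal basis of $H$ makes $\beta_0=0$, and $H$ has become $H_n$. Permutations and sign changes preserve both $\|\cdot\|_p$ and the Euclidean norm, so all such $H$ do give equality. $\square$

## Doubling the angle

Theorem B becomes a statement about sums of $p$-th powers of distances on the circle, and the lengths $|v_j|$ become weights.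

**Theorem A.** Let $0<p<2$, $n\ge2$, let $\mu$ be a probability measure on $\mathbb T$ with at most $n$ atoms (and no other mass), and let $\Psi:(0,\infty)\to\mathbb R$ be convex, with $\Psi(0):=\Psi(0+)$. Then
$$\int_{\mathbb T}\Psi(S_\mu)\,dm\ \ge\ \int_{\mathbb T}\Psi(S_0)\,dm .$$
If $\Psi$ is strictly convex, equality holds iff $\mu$ is a rotation of $\mu_0$.

The left side is well defined in $(-\infty,\infty]$: $\Psi$ has an affine minorant and $0\le S_\mu\le2^p$. The convention for $\Psi(0)$ matters only if $\mu$ is a single point mass, and then only at one point $\zeta$.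

**Proof of Theorem B from Theorem A.** Write $v_j=r_j(\cos\beta_j,\sin\beta_j)$, $W=\sum_jr_j^p$, $\zeta=e^{2i\theta}$, $\xi_j=-e^{2i\beta_j}$. Since
$$|\cos(\theta-\beta_j)|=\tfrac12|1+e^{2i(\theta-\beta_j)}|=\tfrac12|\zeta-\xi_j|,$$
we get
$$\sum_j|\langle e_\theta,v_j\rangle|^p=2^{-p}W\,S_\mu(\zeta),\qquad\mu=W^{-1}\sum_jr_j^p\delta_{\xi_j},$$
and $\mu$ has at most $n$ atoms. As $\theta$ runs over $[0,2\pi]$, $\zeta$ runs twice around $\mathbb T$. So the left side of Theorem B is
$$W^{s/p}\,(2^{-p}W)^{-s/p}\,2\pi\int S_\mu^{-s/p}\,dm=2\pi\,2^s\int S_\mu^{-s/p}\,dm.$$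
Apply Theorem A with the strictly convex function $\Psi(t)=t^{-s/p}$. Equality holds iff $\mu$ is uniform on a rotated set of $n$-th roots of unity. As there are only $n$ vectors, each of these $n$ points is hit by exactly one $\xi_j$. So all $r_j$ are equal, and the angles $2\beta_j$ are equally spaced modulo $2\pi$, that is, the lines $\mathbb Rv_j$ are equally spaced. $\square$

From now on everything takes place on $\mathbb T$. We fix
$$\mu=\sum_{j=1}^Nm_j\delta_{\zeta_j},\qquad \zeta_j\in\mathbb T\text{ distinct},\quad m_j>0,\quad \sum_jm_j=1,\quad N\le n,\qquad p_l=\sum_jm_j\zeta_j^l .$$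

## The kernel $|1-\zeta|^p$ as a mixture of Poisson kernels

Recall the Poisson kernel, for $0<\rho<1$ and $\zeta\in\mathbb T$:
$$P_\rho(\zeta)=\frac{1-\rho^2}{|1-\rho\zeta|^2}=1+2\sum_{l\ge1}\rho^l\,\mathrm{Re}\,\zeta^l .$$
It is positive, $P_\rho(\bar\zeta)=P_\rho(\zeta)$, $\int P_\rho\,dm=1$, and
$$|P_\rho-1|\le\frac{2\rho}{1-\rho}.$$

**Lemma 1.** For $0<p<2$ there are constants $I_0,C>0$ such that, with $d\nu(\rho)=C\rho^{-1-p/2}(1-\rho)^p\,d\rho$ on $(0,1)$,
$$|1-\zeta|^p=I_0-\int_0^1\big(P_\rho(\zeta)-1\big)\,d\nu(\rho)\quad(\zeta\in\mathbb T),\qquad \int_0^1\frac{\rho}{1-\rho}\,d\nu<\infty .$$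

*Proof.* The plan is to find the Fourier coefficients by a recursion and recognize them as moments.

The last integral is $C\int_0^1\rho^{-p/2}(1-\rho)^{p-1}d\rho$, which is finite because $p/2<1$ and $p>0$.

Let $f(\psi)=|1-e^{i\psi}|^p=(2\sin(\psi/2))^p$ on $[0,2\pi]$, with Fourier coefficients $I_l=I_{-l}$; clearly $I_0>0$. Since $p>0$, $f$ is absolutely continuous with $f(0)=f(2\pi)$, so $f'$ has Fourier coefficients $ilI_l$. Moreover
$$f'=\tfrac p2\cot(\psi/2)f=\tfrac{ip}{2}\,\tfrac{e^{i\psi}+1}{e^{i\psi}-1}f ,\qquad\text{so}\qquad (1-e^{i\psi})f'=-\tfrac{ip}2(1+e^{i\psi})f .$$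
Multiplication by $e^{i\psi}$ shifts Fourier coefficients by one. Comparing coefficients gives $lI_l-(l-1)I_{l-1}=-\frac p2(I_l+I_{l-1})$, that is,
$$I_l=\frac{l-1-p/2}{l+p/2}\,I_{l-1}.$$
In particular $I_1=-\frac{p/2}{1+p/2}I_0<0$. Now consider
$$\beta_l=\int_0^1\rho^{l-1-p/2}(1-\rho)^p\,d\rho=\mathrm B(l-\tfrac p2,1+p),\qquad l\ge1,$$
which is finite since $p<2$. The Beta function satisfies $\mathrm B(a+1,b)=\frac a{a+b}\mathrm B(a,b)$, so $\beta_{l+1}=\frac{l-p/2}{l+1+p/2}\beta_l$. This is the recursion for $I_{l+1}/I_l$. With $C=-I_1/\beta_1>0$ we conclude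
$$I_l=-C\beta_l=-\int_0^1\rho^l\,d\nu(\rho),\qquad l\ge1.$$
Since $\sum_{l\ge1}\int\rho^l\,d\nu=\int\frac\rho{1-\rho}\,d\nu<\infty$, the Fourier series converges absolutely, and its sum is the continuous function $f$. By Fubini, $f=I_0+2\sum_{l\ge1}I_l\cos l\psi=I_0-\int_0^1(P_\rho(e^{i\psi})-1)\,d\nu(\rho)$. $\square$

**Example ($p=1$).** Here $I_0=\frac1{2\pi}\int_0^{2\pi}2\sin\frac\psi2\,d\psi=\frac4\pi$ and $\beta_l=\mathrm B(l-\frac12,2)=\frac{1}{(l-\frac12)(l+\frac12)}=\frac4{4l^2-1}$. From $I_1=-\frac13I_0=-\frac4{3\pi}$ we get $C=\frac1\pi$ and $I_l=-\frac{4}{\pi(4l^2-1)}$.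

Averaging Lemma 1 over the atoms of $\mu$, and using $|\zeta-\zeta_j|=|1-\zeta\bar\zeta_j|$, we obtain
$$S_\mu=I_0-\int_0^1(q_\rho-1)\,d\nu(\rho),\qquad q_\rho(\zeta)=\sum_jm_jP_\rho(\zeta\bar\zeta_j).\tag{4}$$
Since $|q_\rho-1|\le2\rho/(1-\rho)$ is $\nu$-integrable, we may exchange integrals freely. As $\int q_\rho\,dm=1$,
$$\int_{\mathbb T} S_\mu\,dm=I_0\qquad\text{for every }\mu.\tag{5}$$
The mean of $S_\mu$ is therefore fixed, and Theorem A says that among all $\mu$ the function $S_0$ is spread least about this mean.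

## An energy inequality, and the variance

The first measure of spread is the variance, $\Psi(t)=t^2$. For this $\Psi$ the theorem reduces to one inequality for the Poisson kernel, which we shall need later for other weights as well.

For the proof recall the Hardy space $H^2$: power series $F(z)=\sum_{l\ge0}c_lz^l$ with $\sum|c_l|^2<\infty$, and $\langle F,G\rangle=\sum_lc_l\overline{d_l}$ if $G=\sum_l d_lz^l$. For functions continuous on the closed disc this equals $\int_{\mathbb T}F\overline G\,dm$. For $w\in\mathbb D$ the kernel $k_w(z)=\frac1{1-\bar wz}=\sum_l\bar w^lz^l$ reproduces values: $\langle F,k_w\rangle=F(w)$. A finite Blaschke product $b(z)=\prod_j\frac{z-w_j}{1-\bar w_jz}$ has $|b|=1$ on $\mathbb T$, hence $\|b\|=1$. For instance, with one factor and $w=\frac12$, $b(z)=\frac{z-1/2}{1-z/2}$ vanishes at $\frac12$ and $b(0)=-\frac12$.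

**Lemma 2.** Let $\zeta_1,\dots,\zeta_N\in\mathbb T$ be distinct, $x_j\in\mathbb R$, $0<\rho<1$. Then
$$\sum_{j,k}x_jx_kP_\rho(\zeta_j\bar\zeta_k)\ \ge\ \frac{1+\rho^N}{1-\rho^N}\Big(\sum_jx_j\Big)^2 .$$

**Check ($N=2$, antipodal points).** Let $A=P_\rho(1)=\frac{1+\rho}{1-\rho}$; then $P_\rho(-1)=\frac1A$. The left side is $(x_1^2+x_2^2)A+2x_1x_2\frac1A=\frac{A+1/A}2(x_1+x_2)^2+\frac{A-1/A}2(x_1-x_2)^2$, and $\frac{A+1/A}2=\frac{1+\rho^2}{1-\rho^2}$. So the inequality holds, with equality iff $x_1=x_2$.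

*Proof of Lemma 2.* Put $y_l=\sum_jx_j\zeta_j^l$. Expanding $P_\rho$, the left side is $y_0^2+2\sum_{l\ge1}\rho^l|y_l|^2=2\sum_{l\ge0}\rho^l|y_l|^2-y_0^2$. Since $\frac{1+\rho^N}{1-\rho^N}+1=\frac2{1-\rho^N}$, we must show
$$y_0^2\le(1-\rho^N)\sum_{l\ge0}\rho^l|y_l|^2 .$$
The sum on the right is $\|G\|^2$ for
$$G(z)=\sum_j\frac{x_j}{1-\sqrt\rho\,\zeta_jz}=\sum_{l\ge0}\rho^{l/2}y_lz^l .$$
The number $y_0=\langle1,G\rangle$ is a pairing with the constant $1$, and Cauchy–Schwarz at once would give only $y_0^2\le\|G\|^2$. To gain the factor, replace $1$ by a shorter vector having the same pairing with $G$. The $j$-th summand of $G$ is $x_j$ times the kernel at $w_j=\sqrt\rho\,\bar\zeta_j$, so $\langle F,G\rangle=\sum_jx_jF(w_j)$ for $F\in H^2$. Let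
$$b(z)=\prod_j\frac{z-\sqrt\rho\,\bar\zeta_j}{1-\sqrt\rho\,\zeta_jz}.$$
It vanishes at every $w_j$, so $\langle b,G\rangle=0$ and $y_0=\langle1-\overline{b(0)}\,b,\,G\rangle$. Since $\|b\|=1$, $\langle 1,\overline{b(0)}b\rangle=b(0)\overline{b(0)}$ and $|b(0)|^2=\rho^N$,
$$\|1-\overline{b(0)}b\|^2=1-2|b(0)|^2+|b(0)|^2=1-\rho^N .$$
Cauchy–Schwarz gives $y_0^2\le(1-\rho^N)\|G\|^2$. $\square$

**The quadratic case of Theorem A.** We show $\int S_\mu^2\,dm\ge\int S_0^2\,dm$. The function $S_\mu(\zeta)=\sum_jm_j|1-\zeta\bar\zeta_j|^p$ has $l$-th Fourier coefficient $I_l\overline{p_l}$. So by Parseval, and by $I_l=-\int\rho^l\,d\nu$,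
$$\int S_\mu^2\,dm=I_0^2+2\sum_{l\ge1}I_l^2|p_l|^2=I_0^2+\iint\Big(2\sum_{l\ge1}(\rho\sigma)^l|p_l|^2\Big)d\nu(\rho)\,d\nu(\sigma).$$
With $r=\rho\sigma$ and Lemma 2 for $x_j=m_j$,
$$1+2\sum_{l\ge1}r^l|p_l|^2=\sum_{j,k}m_jm_kP_r(\zeta_j\bar\zeta_k)\ge\frac{1+r^N}{1-r^N}\ge\frac{1+r^n}{1-r^n}=1+2\sum_{k\ge1}r^{nk}.$$
The last expression is the same energy for $\mu_0$, because there $p_l=1$ if $n\mid l$ and $p_l=0$ otherwise. Integrate. $\square$

## Why a fixed tangent line fails

For a general convex $\Psi$, in particular $\Psi(t)=t^{-2/p}$, the variance is not enough. The third central moment is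
$$\int(S_\mu-I_0)^3dm=\sum_{a+b+c=0,\ a,b,c\ne0}I_aI_bI_c\,\overline{p_a\,p_b\,p_c},$$
which depends on the phases of the $p_l$. The energy in Lemma 2 with $x_j=m_j$ sees only $|p_l|$.

The standard tool for convex $\Psi$ is the tangent line. Take $\Psi$ differentiable and strictly convex. Then
$$\int\Psi(S_\mu)\,dm\ge\int\Psi(S_0)\,dm+\int\Psi'(S_0)(S_\mu-S_0)\,dm,$$
and one would like the last integral to be nonnegative. It is not, already for a rotation of the extremal measure. Let $\mu$ be $\mu_0$ rotated by $\eta\in\mathbb T$ with $\eta^n\ne1$. Its $n$-th Fourier coefficient $I_n\overline{\eta^n}$ differs from that of $S_0$, because $I_n\neq0$; so the continuous functions $S_\mu$ and $S_0$ differ on a set of positive measure. There the tangent inequality is strict. But $\int\Psi(S_\mu)\,dm=\int\Psi(S_0)\,dm$ by rotation invariance, so $\int\Psi'(S_0)(S_\mu-S_0)\,dm<0$.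

The tangent point must therefore move with $\mu$. We want a function $G_\mu$ on $\mathbb T$ with the same distribution as $S_0$, so that $\int\Psi(G_\mu)\,dm=\int\Psi(S_0)\,dm$, but positioned so that $\int\Psi'_+(G_\mu)(S_\mu-G_\mu)\,dm\ge0$. Slicing the monotone function $\Psi'_+$ into steps, the second requirement follows if
$$\int_{\{G_\mu>t\}}S_\mu\,dm\ \ge\ \int_{\{G_\mu>t\}}G_\mu\,dm\quad\text{for all }t.$$
So we need a growing family of sets, of prescribed measures, on which $S_\mu$ has a large integral. They need not be level sets of $S_\mu$, about which we know little. They should be sets on which we can compute with Poisson kernels, since by (4) $S_\mu$ is built from those.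

## A boundary function whose law does not depend on $\mu$

Such sets come from the holomorphic function
$$H(z)=\sum_jm_j\frac{\zeta_j+z}{\zeta_j-z},\qquad z\in\mathbb D .$$
(This $H$ is a function; subspaces do not occur any more.) We have $H(0)=1$. For $z=\rho\zeta$,
$$\mathrm{Re}\,H(\rho\zeta)=\sum_jm_j\frac{1-\rho^2}{|\zeta_j-\rho\zeta|^2}=q_\rho(\zeta)>0,\tag{6}$$
so $H$ maps $\mathbb D$ into the right half-plane. If $\zeta=\zeta_je^{i\alpha_j}$ is on $\mathbb T$ and is not an atom, then $\frac{\zeta_j+\zeta}{\zeta_j-\zeta}=\frac{1+e^{i\alpha_j}}{1-e^{i\alpha_j}}=i\cot\frac{\alpha_j}2$. Hence on $\mathbb T\setminus\{\zeta_j\}$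
$$H=ih,\qquad h(\zeta)=\sum_jm_j\cot\frac{\alpha_j}2\in\mathbb R .$$
Set $|h(\zeta_j)|=\infty$, and for $\kappa>0$ let
$$M_\kappa=\{\zeta\in\mathbb T:|h(\zeta)|<\kappa\}.$$

**Example.** For atoms $1$ and $-1$ with weights $m_1$ and $1-m_1$, at $\zeta=e^{i\alpha}$ we get $h=m_1\cot\frac\alpha2-(1-m_1)\tan\frac\alpha2$. For $m_1=\frac12$ this is $\cot\alpha$.

**Example ($\mu_0$).** Expanding in powers of $z$ and averaging over the roots of unity,
$$H_0(z)=1+2\sum_{k\ge1}z^{nk}=\frac{1+z^n}{1-z^n}.\tag{7}$$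
So if $\zeta^n=e^{i\chi}$ with $|\chi|\le\pi$, then $h_0(\zeta)=\cot(\chi/2)$. Thus $M^0_\kappa$ (the set $M_\kappa$ for $\mu_0$) consists of the points at which $|\chi|$ is large, far from the atoms. There $S_0$ is large, as we shall verify.

We must bound $\int_{M_\kappa}q_\rho\,dm$ from above, since $q_\rho$ enters (4) with a minus sign. The bound will involve $\mathrm{Re}\,H$ at the points $\rho\zeta_j$,
$$X_j=q_\rho(\zeta_j)=\mathrm{Re}\,H(\rho\zeta_j)=\sum_km_kP_\rho(\zeta_j\bar\zeta_k)>0,$$
through the average $\sum_jm_j/X_j$. Lemma 2 with $x_j=m_j$ bounds $\sum_jm_jX_j$ from below, hence $1/\sum_jm_jX_j$ from above. But $\sum_jm_j/X_j\ge1/\sum_jm_jX_j$ by convexity, so this is the wrong direction. The remedy is to apply Lemma 2 with other weights.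

**Lemma 3.** For $\mu$ as above and $0<\rho<1$,
$$\sum_j\frac{m_j}{X_j}\le\frac{1-\rho^N}{1+\rho^N}\le\frac{1-\rho^n}{1+\rho^n}.$$

*Proof.* Put $a_j=1/X_j$. Since $P_\rho(\zeta_j\bar\zeta_k)$ is positive and symmetric in $j,k$, and $a_ja_k\le\frac12(a_j^2+a_k^2)$,
$$\sum_{j,k}m_jm_ka_ja_kP_\rho(\zeta_j\bar\zeta_k)\le\sum_{j,k}m_jm_ka_j^2P_\rho(\zeta_j\bar\zeta_k)=\sum_jm_ja_j^2X_j=\sum_jm_ja_j .$$
By Lemma 2 with $x_j=m_ja_j$, the left side is at least $\frac{1+\rho^N}{1-\rho^N}\big(\sum_jm_ja_j\big)^2$. Divide by $\sum_jm_ja_j>0$. The second inequality holds because $\rho^n\le\rho^N$ and $t\mapsto\frac{1-t}{1+t}$ is decreasing. $\square$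

**Lemma 4.** Let $\kappa>0$ and $0<\rho<1$.

(a) $m(M_\kappa)=\frac2\pi\arctan\kappa$. So the law of $|h|$ under $m$ does not depend on $\mu$.

(b) $\displaystyle\int_{M_\kappa}q_\rho\,dm\le\frac2\pi\arctan\Big(\kappa\,\frac{1-\rho^n}{1+\rho^n}\Big)$, with equality if $\mu=\mu_0$.

*Proof.* **Step 1: harmonic measure in the half-plane.** We need the bounded harmonic function on the right half-plane with boundary values $1$ on the segment from $-i\kappa$ to $i\kappa$ and $0$ on the rest of the imaginary axis. For $X>0$ put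
$$u(X+iy)=\frac1\pi\int_{-\kappa}^{\kappa}\frac{X\,d\tau}{X^2+(\tau-y)^2}=\frac1\pi\Big[\arctan\frac{\kappa-y}X+\arctan\frac{\kappa+y}X\Big].$$
The integrand is $\mathrm{Re}\,\frac1{w-i\tau}$ with $w=X+iy$, so $u$ is harmonic. Extending the integral over $\mathbb R$ gives $1$, so $0\le u\le1$. For $|w|>\kappa$ the integrand is at most $|w|/(|w|-\kappa)^2$, so $u\to0$ at $\infty$. If $X\to0^+$ and $y\to y_0$, the bracket tends to $\pi$ when $|y_0|<\kappa$ and to $0$ when $|y_0|>\kappa$. So $u$ extends continuously to the imaginary axis minus $\{\pm i\kappa\}$ with values $1$ and $0$.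

**Step 2: transplantation to the disc.** We identify $u\circ H$ as a Poisson integral. It is harmonic on $\mathbb D$ with values in $[0,1]$. The rational function $H$ is nonconstant, as it has poles at the $\zeta_j$, so $H=\pm i\kappa$ at only finitely many points. At every other point of $\mathbb T$ the function $u\circ H$ extends continuously: at a non-atom the limit is $u(ih(\zeta))$, which is $1$ if $|h(\zeta)|<\kappa$ and $0$ if $|h(\zeta)|>\kappa$. At an atom $H\to\infty$ and the limit is $0$. So the boundary values are $1_{M_\kappa}$ off a finite set. Put $U=u\circ H$. For $r<1$ the function $z\mapsto U(rz)$ is harmonic near the closed disc, so $U(rz)=\int\frac{1-|z|^2}{|\zeta-z|^2}U(r\zeta)\,dm(\zeta)$. Letting $r\to1$, dominated convergence gives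
$$u(H(z))=\int_{M_\kappa}\frac{1-|z|^2}{|\zeta-z|^2}\,dm(\zeta),\qquad z\in\mathbb D.\tag{8}$$

**Step 3: part (a).** Put $z=0$: $m(M_\kappa)=u(H(0))=u(1)=\frac2\pi\arctan\kappa$.

**Step 4: part (b).** Put $z=\rho\zeta_j$ in (8): $\int_{M_\kappa}P_\rho(\zeta\bar\zeta_j)\,dm(\zeta)=u(H(\rho\zeta_j))$. To remove the unknown imaginary part of $H(\rho\zeta_j)$, note that $\tau\mapsto X/(X^2+\tau^2)$ is even and decreasing in $|\tau|$. Its integral over a window of length $2\kappa$ is therefore largest when the window is centered at $0$: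
$$u(X+iy)\le u(X)=\tfrac2\pi\arctan(\kappa/X).$$
Using in turn this bound, the concavity of $\arctan$ on $[0,\infty)$, and Lemma 3,
$$\int_{M_\kappa}q_\rho\,dm=\sum_jm_ju(H(\rho\zeta_j))\le\frac2\pi\sum_jm_j\arctan\frac{\kappa}{X_j}\le\frac2\pi\arctan\Big(\kappa\sum_j\frac{m_j}{X_j}\Big)\le\frac2\pi\arctan\Big(\kappa\frac{1-\rho^n}{1+\rho^n}\Big).\tag{9}$$
For $\mu_0$, (7) gives $H_0(\rho\zeta_j)=\frac{1+\rho^n}{1-\rho^n}$ for every $j$. This is real, so the first inequality is an equality. It is the same for all $j$, so the second is too, and $\sum_jm_j/X_j=\frac{1-\rho^n}{1+\rho^n}$, so the third is too. $\square$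

## Proof of Theorem A: comparison with $g(|h|)$

**Step 1: $S_0$ is a decreasing function of $|h_0|$.** This tells us which function $G_\mu$ to take. Let $\zeta^n=e^{i\chi}$, $|\chi|\le\pi$. By (6) and (7),
$$q^0_\rho(\zeta)=\mathrm{Re}\,H_0(\rho\zeta)=P_{\rho^n}(e^{i\chi}),$$
which is strictly decreasing in $|\chi|\in[0,\pi]$. By (4), $S_0$ is a strictly increasing function of $|\chi|$, and it is continuous. On the other hand $|h_0|=\cot(|\chi|/2)$ is a decreasing bijection from $|\chi|\in[0,\pi]$ onto $[0,\infty]$. Hence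
$$S_0=g(|h_0|),\qquad g:[0,\infty]\to(0,\infty)\text{ continuous and strictly decreasing}.$$
The smallest value is $g(\infty)=S_0(1)=\frac1n\sum_{\xi^n=1}|1-\xi|^p>0$, since $n\ge2$. So $g$ has compact range in $(0,\infty)$.

For general $\mu$ our comparison function is $G_\mu=g(|h|)$. By Lemma 4(a), $|h|$ and $|h_0|$ have the same law, so $g(|h|)$ has the same distribution as $S_0$. In particular, by (5),
$$\int g(|h|)\,dm=\int S_0\,dm=I_0=\int S_\mu\,dm.\tag{10}$$

**Step 2: comparison on $M_\kappa$.** We show that $S_\mu$ has at least as large an integral over $M_\kappa$ as $g(|h|)$. By equality of laws, $\int_{M_\kappa}g(|h|)\,dm=\int_{M_\kappa^0}S_0\,dm$ and $m(M_\kappa)=m(M_\kappa^0)$. Integrate (4) over $M_\kappa$, and the analogous formula for $\mu_0$ over $M^0_\kappa$, and subtract. The terms containing $I_0$ and the constant $1$ cancel, and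
$$\int_{M_\kappa}S_\mu\,dm-\int_{M_\kappa}g(|h|)\,dm=\int_0^1\Big[\int_{M^0_\kappa}q^0_\rho\,dm-\int_{M_\kappa}q_\rho\,dm\Big]d\nu(\rho)\ \ge\ 0\qquad(\kappa>0).\tag{11}$$
By Lemma 4(b), including its equality statement for $\mu_0$, the bracket is nonnegative for every $\rho$.

**Step 3: the tangent line at $g(|h|)$.** Let $\Psi'_+$ be the right derivative and $\phi=\Psi'_+\circ g$. By convexity, at every point where $S_\mu>0$, hence at all but at most one point of $\mathbb T$,
$$\Psi(S_\mu)\ge\Psi(g(|h|))+\phi(|h|)\,\big(S_\mu-g(|h|)\big).\tag{12}$$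
We claim that the last term has nonnegative integral. As $\Psi'_+$ is nondecreasing and $g$ is decreasing, $\phi$ is nonincreasing on $[0,\infty)$. It is bounded because $g$ has compact range in $(0,\infty)$. Let $\phi(\infty)=\lim_{\tau\to\infty}\phi(\tau)$, and let $\alpha$ be the finite nonnegative measure on $(0,\infty)$ with $\alpha((\tau,\infty))=\phi(\tau+)-\phi(\infty)$ for $\tau\ge0$. Off the countable set of discontinuities of $\phi$,
$$\phi(\tau)=\phi(\infty)+\int_{(0,\infty)}1_{\{\tau<\kappa\}}\,d\alpha(\kappa).$$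
By Lemma 4(a) the law of $|h|$ has no atoms, so the exceptional $\tau$ form a null set for it. Insert $\tau=|h|$. The contribution of the constant $\phi(\infty)$ vanishes by (10). The other integrand is bounded and $\alpha$ is finite, so Fubini gives
$$\int\phi(|h|)\big(S_\mu-g(|h|)\big)dm=\int_{(0,\infty)}\Big[\int_{M_\kappa}\big(S_\mu-g(|h|)\big)dm\Big]d\alpha(\kappa)\ \ge\ 0\tag{13}$$
by (11). Integrating (12),
$$\int\Psi(S_\mu)\,dm\ge\int\Psi(g(|h|))\,dm=\int\Psi(S_0)\,dm .$$
This is the inequality of Theorem A.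

**Step 4: equality forces equality in (9).** Let $\Psi$ be strictly convex and suppose $\int\Psi(S_\mu)\,dm=\int\Psi(S_0)\,dm$. The common value is finite, since $\Psi(S_0)$ is bounded. The difference of the two sides of (12) is nonnegative a.e., and by (13) its integral is at most $0$. So (12) is an equality a.e. By strict convexity a supporting line touches the graph only at its base point, so $S_\mu=g(|h|)$ a.e. Then the left side of (11) with $\kappa=1$ is zero, and the nonnegative bracket vanishes for $\nu$-a.e. $\rho$. Since $\nu$ has positive density, it vanishes for a.e. $\rho\in(0,1)$. For such $\rho$ and $\kappa=1$, the first and last terms of (9) coincide, so all terms of (9) are equal.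

**Step 5: identification of $\mu$.** Fix such a $\rho$. Since $\arctan$ is strictly concave on $[0,\infty)$ and all $m_j>0$, equality in the second inequality of (9) forces all $X_j$ to be equal. Equality in the third then gives $1/X_j=\frac{1-\rho^n}{1+\rho^n}$. Hence
$$1+2\sum_{l\ge1}\rho^l|p_l|^2=\sum_{j,k}m_jm_kP_\rho(\zeta_j\bar\zeta_k)=\sum_jm_jX_j=\frac{1+\rho^n}{1-\rho^n}=1+2\sum_{k\ge1}\rho^{nk}.$$
This holds for a.e. $\rho$, hence by continuity for all $\rho\in(0,1)$. Comparing coefficients of the two power series, $p_l=0$ for $1\le l<n$ and $|p_n|=1$.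

The number $p_n=\sum_jm_j\zeta_j^n$ is a convex combination, with positive weights, of points of $\mathbb T$. As $|p_n|=1$, all $\zeta_j^n$ equal one constant $c\in\mathbb T$. So $\mu$ lives on the $n$ points $\gamma\omega^k$, $0\le k<n$, where $\gamma^n=c$ and $\omega=e^{2\pi i/n}$; let $w_k\ge0$ be the weights there. For $1\le l\le n-1$ we have $0=p_l=\gamma^l\sum_kw_k\omega^{kl}$. So all nontrivial discrete Fourier coefficients of $(w_k)$ vanish, and $w_k$ is constant, equal to $1/n$. Therefore $\mu$ is a rotation of $\mu_0$. Conversely, rotating $\mu$ rotates $S_\mu$ and does not change $\int\Psi(S_\mu)\,dm$, so every rotation of $\mu_0$ gives equality. $\square$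

This proves Theorem A, and with it Theorems B and C by the reductions given above.
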